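\title{Eigenvalues at periodic points of post-critically algebraic endomorphisms}

\begin{abstract}
Let $f$ be a non-degenerate homogeneous polynomial endomorphism of $\mathbb{C}^n$ of degree $d\ge 2$ whose post-critical set is an algebraic set of codimension one. We prove that, in every dimension $n$, each eigenvalue of $f$ at a fixed point is either zero or of modulus greater than $1$. The same holds at periodic points of post-critically algebraic endomorphisms of projective space, and the bound $1$ cannot be improved. The proof constructs uniformly bounded inverse branches of all iterates of $f$ along formal invariant arcs, which may lie inside the post-critical set, and extracts a contradiction from them by averaging.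
\end{abstract}

\section{Introduction}

\subsection{The question}

A polynomial map $f:\mathbb{C}^n\to\mathbb{C}^n$ is \emph{homogeneous of degree $d$} if $f(\mu z)=\mu^d f(z)$ for all $z\in\mathbb{C}^n$ and $\mu\in\mathbb{C}$, and it is \emph{non-degenerate} if $f^{-1}(0)=\{0\}$. We write $f^k$ for the $k$-th iterate. The \emph{critical locus} $C_f$ is the set of points $z$ at which the differential $D_zf$ is not surjective, and the \emph{post-critical set} is
\[
PC(f)=\bigcup_{j\ge1}f^{j}(C_f).
\]
The map $f$ is \emph{post-critically algebraic} (PCA) if $PC(f)$ is an algebraic set of codimension one. By the chain rule, $PC(f)$ contains the critical values of every iterate $f^k$, so the condition says that all iterates together branch only over one fixed hypersurface. An \emph{eigenvalue of $f$ at a fixed point} $z$ is an eigenvalue of $D_zf$.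

Let $\pi:\mathbb{C}^n\setminus\{0\}\to\mathbb{CP}^{n-1}$, $z\mapsto[z]$, be the projection. A non-degenerate homogeneous $f$ of degree $d$ induces a holomorphic map $g$ of $\mathbb{CP}^{n-1}$ with $\pi\circ f=g\circ\pi$; these maps $g$ are the \emph{endomorphisms of degree $d$} of $\mathbb{CP}^{n-1}$, and $f$ is a \emph{lift} of $g$. The sets $C_g$, $PC(g)$ and the PCA property are defined as above. On $\mathbb{CP}^1$ the PCA maps of degree $d\ge2$ are the post-critically finite ones, and for these it is known that an eigenvalue $\lambda$ at a fixed point satisfies $\lambda=0$ or $|\lambda|>1$. The following question is posed in \cite{Le}.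

\begin{quote}
Let $f$ be a non-degenerate homogeneous PCA endomorphism of $\mathbb{C}^n$ of degree $d\ge2$, and let $\lambda$ be an eigenvalue of $f$ at a fixed point. Must $\lambda=0$ or $|\lambda|>1$?
\end{quote}

\subsection{First cases}\label{ss:first}

At the origin $D_0f=0$, because $d\ge2$, so the value $\lambda=0$ always occurs. Let $z\ne0$. Differentiating $f(\mu z)=\mu^df(z)$ at $\mu=1$ gives Euler's relation $D_zf(z)=d\,f(z)$. Since $f(z)\neq0$, the map $D_zf$ sends the line $\mathbb{C}z$ isomorphically onto $\mathbb{C}f(z)$. For $n=1$ this settles the question: the eigenvalue at a non-zero fixed point is $d$. For $n\ge2$, the differential $D_z\pi$ identifies $\mathbb{C}^n/\mathbb{C}z$ with $T_{[z]}\mathbb{CP}^{n-1}$, and differentiating $\pi\circ f=g\circ\pi$ shows that the map $\mathbb{C}^n/\mathbb{C}z\to\mathbb{C}^n/\mathbb{C}f(z)$ induced by $D_zf$ is identified with $D_{[z]}g$. This has two consequences.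
\begin{itemize}
\item[(L1)] $C_f=\{0\}\cup\pi^{-1}(C_g)$. Since every non-zero scalar has a $d^j$-th root, $f^j(C_f)=\{0\}\cup\pi^{-1}(g^j(C_g))$, so $PC(f)$ is the cone over $PC(g)$, and $f$ is PCA if and only if $g$ is.
\item[(L2)] If $f(z)=z\ne0$, the eigenvalues of $D_zf$ are $d$, on the line $\mathbb{C}z$, and the eigenvalues of $D_{[z]}g$.
\end{itemize}
For $n=2$ the question therefore reduces to the known statement on $\mathbb{CP}^1$, and the answer is yes.

There is also a direct reason to expect a positive answer. Suppose that the fixed point $z_0$ lies outside $PC(f)$. On a ball around $z_0$ that misses $PC(f)$, each $f^k$ has an inverse branch $h_k$ fixing $z_0$. Large points grow under $f$, so these branches are uniformly bounded, and Cauchy's estimate bounds $D_{z_0}h_k=(D_{z_0}f)^{-k}$ independently of $k$. No eigenvalue can then have modulus less than $1$. The work lies in the case $z_0\in PC(f)$, where there is no such ball, and in the exclusion of $|\lambda|=1$.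

\subsection{Results}

The argument just sketched uses only two properties of $f$.

\begin{definition}\label{def:H}
A polynomial map $f:\mathbb{C}^n\to\mathbb{C}^n$ \emph{satisfies \textup{(H)}} if there are $R>0$ and an algebraic set $V\subsetneq\mathbb{C}^n$ such that
\begin{itemize}
\item[(H1)] $|f(z)|\ge2|z|$ whenever $|z|\ge R$;
\item[(H2)] $f^j(C_f)\subset V$ for all $j\ge1$.
\end{itemize}
\end{definition}

A map $f$ as in the question satisfies (H) with $V=PC(f)$: if $c=\min_{|z|=1}|f|$, then $c>0$ by non-degeneracy, and $|f(z)|\ge c|z|^d\ge2|z|$ as soon as $|z|^{d-1}\ge2/c$.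

\begin{theorem}\label{thm:A}
Let $f$ satisfy \textup{(H)}, let $f^p(z_0)=z_0$ with $p\ge1$, and let $\lambda$ be an eigenvalue of $D_{z_0}f^p$. Then $\lambda=0$ or $|\lambda|>1$. In particular, the answer to the question is yes for every $n$.
\end{theorem}

\begin{corollary}\label{cor:B}
Let $g$ be a post-critically algebraic endomorphism of $\mathbb{CP}^{n-1}$ of degree $d\ge2$. Every eigenvalue of $g^p$ at a point fixed by $g^p$ is $0$ or has modulus greater than $1$.
\end{corollary}

\begin{proof}
Let $f$ be a lift of $g$. It is PCA by (L1), so it satisfies (H). If $g^p([z])=[z]$, then $f^p(z)=cz$ with $c\ne0$. Choose $\mu$ with $\mu^{d^p-1}c=1$; then $f^p(\mu z)=\mu^{d^p}cz=\mu z$. By (L2), applied to the lift $f^p$ of $g^p$, every eigenvalue of $D_{[z]}g^p$ is an eigenvalue of $D_{\mu z}f^p$. Apply Theorem~\ref{thm:A}.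
\end{proof}

The bound is sharp, even for fixed $n$ and $d$.

\begin{theorem}\label{thm:C}
For all $n\ge2$, $d\ge2$ and $\varepsilon>0$ there is a PCA non-degenerate homogeneous map $f$ of degree $d$ on $\mathbb{C}^n$ with an eigenvalue $\lambda$ at a fixed point such that $1<|\lambda|<1+\varepsilon$.
\end{theorem}

Neither half of (H) can be dropped. An invertible linear map has $C_f=\emptyset$, so it satisfies (H2), and its eigenvalues at $0$ are arbitrary non-zero numbers. The homogeneous map $(z,w)\mapsto(z^2+(\xi-\xi^2)w^2,\,w^2)$ satisfies (H1) and has the eigenvalue $2\xi$ at the fixed point $(\xi,1)$, for any $\xi\in\mathbb{C}$.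

\subsection{Outline}

Section~\ref{sec:one} carries out the argument for $n=1$ and lists what breaks in higher dimension. Section~\ref{sec:tools} recalls the analytic tools. Section~\ref{sec:cover} shows that all iterates are coverings over a Zariski open part of any irreducible algebraic set, even one contained in $V$. Section~\ref{sec:arcs}, the core of the paper, uses this to build bounded inverse branches along formal arcs through a fixed point. If Theorem~\ref{thm:A} failed, these branches would produce a formal arc $\hat\gamma$ with $f(\hat\gamma(s))=\hat\gamma(\lambda s)$ and $|\lambda|=1$ (Section~\ref{sec:formal}); Section~\ref{sec:neutral} shows that no such arc exists. Section~\ref{sec:sharp} proves Theorem~\ref{thm:C}.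

\section{Inverse branches, and the case of one variable}\label{sec:one}

Throughout Sections \ref{sec:one}--\ref{sec:neutral}, $f$ satisfies (H) with fixed $R$ and $V$. We write $\Delta_r=\{s\in\mathbb{C}:|s|<r\}$.

\begin{lemma}\label{lem:basic}
Let $k\ge0$ and $p\ge1$.
\begin{itemize}
\item[(i)] If $R'\ge R$ and $|f^k(x)|\le R'$, then $|x|\le R'$. The map $f^k$ is proper.
\item[(ii)] The map $f^k$ has finite fibers and is open and surjective.
\item[(iii)] The algebraic set $f^{-k}(V)$ is nowhere dense, and $f^k:\mathbb{C}^n\setminus f^{-k}(V)\to\mathbb{C}^n\setminus V$ is a finite covering and a local biholomorphism.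
\item[(iv)] The map $f^p$ satisfies \textup{(H)} with the same $R$ and $V$. Its fixed points lie in $\{|z|<R\}$ and are finite in number.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By (H1) and induction, $|f^k(x)|\ge2^k|x|$ for $|x|\ge R$. So $|x|>R'$ forces $|f^k(x)|>R'$, and preimages of bounded sets are bounded.

(ii) A fiber is a compact analytic subset of $\mathbb{C}^n$, and such a set is finite. A holomorphic map with finite fibers between manifolds of the same dimension is open. The image is open, and closed by properness, so it is $\mathbb{C}^n$.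

(iii) By surjectivity $f^{-k}(V)\ne\mathbb{C}^n$, and a proper algebraic subset is nowhere dense. If $D_xf^k$ is not invertible, then $f^i(x)\in C_f$ for some $0\le i<k$ by the chain rule, and $f^k(x)\in f^{k-i}(C_f)\subset V$ by (H2). So the restricted map is a proper local biholomorphism, hence a finite covering.

(iv) If $x\in C_{f^p}$, then $f^i(x)\in C_f$ for some $0\le i<p$, and $f^{pj}(x)\in f^{pj-i}(C_f)\subset V$ for $j\ge1$. The growth condition was checked in (i). A fixed point with $|z|\ge R$ would satisfy $|z|\ge2|z|>0$, which is absurd. The fixed point set is thus a bounded algebraic set, hence finite.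
\end{proof}

By (iv) it suffices to prove Theorem~\ref{thm:A} for $p=1$.

\subsection{One variable}\label{ss:one}

Let $n=1$, so that $V$ is a finite set; every polynomial of degree at least $2$ with finite critical orbits satisfies (H). Let $f(z_0)=z_0$ and $\lambda=f'(z_0)$ with $0<|\lambda|\le1$. Choose a disc $U$ of radius $r$ centered at $z_0$, contained in $\{|z|<R\}$, such that $U^*=U\setminus\{z_0\}$ misses $V$. The point $z_0$ itself may belong to $V$.

\emph{Bounded inverse branches.} Fix $k$. Since $\lambda\ne0$, the map $f^k$ has a local inverse $h_k$ near $z_0$ with $h_k(z_0)=z_0$. A small circle around $z_0$ generates the fundamental group of $U^*$, and $h_k$ lifts it to a closed loop in the covering $f^{-k}(U^*)\to U^*$. The component of the covering containing this loop therefore has degree one, so $h_k$ extends to $U^*$, and thus to $U$. By Lemma~\ref{lem:basic}(i), $|h_k|\le R$ on $U$. The disc $U$ and the bound $R$ do not depend on $k$.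

\emph{The case $|\lambda|<1$.} Cauchy's estimate gives $|\lambda|^{-k}=|h_k'(z_0)|\le R/r$ for all $k$, which is false. So $|\lambda|=1$.

\emph{Linearization by averaging.} Put $\chi_l=\frac1l\sum_{k=0}^{l-1}\lambda^k(h_k-z_0)$. Then $|\chi_l|\le2R$, $\chi_l(z_0)=0$ and $\chi_l'(z_0)=1$. On the component of $h_1^{-1}(U)$ containing $z_0$ we have $h_k\circ h_1=h_{k+1}$, so
\[
\chi_l\circ h_1=\lambda^{-1}\Bigl(\chi_l+\tfrac1l\bigl(\lambda^l(h_l-z_0)-(h_0-z_0)\bigr)\Bigr).
\]
By Montel's theorem a subsequence converges to some $\chi$ with $\chi'(z_0)=1$ and $\chi\circ h_1=\lambda^{-1}\chi$. The local inverse $\gamma$ of $\chi$ satisfies $f(\gamma(t))=\gamma(\lambda t)$.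

\emph{Conclusion.} If $\lambda^l=1$, then $f^l$ fixes every point $\gamma(t)$, against Lemma~\ref{lem:basic}(iv). If $\lambda$ is not a root of unity, $f$ acts as an irrational rotation on the image of $\gamma$. This is excluded by averaging inverse branches once more, at a boundary point of the disc of convergence of $\gamma$; that argument is the same in every dimension and is given in Section~\ref{ss:boundary}.

\subsection{What changes in higher dimension}

\begin{example}\label{ex:three}
Let $f(z,w,x)=(z^2-w^2,\,w^2,\,x^2)$ and $f_{-1}(z)=z^2-1$. The critical locus is $\{zwx=0\}$, and since $0\mapsto-1\mapsto0$ under $f_{-1}$, the post-critical set is $V=\{zwx(z+w)=0\}$. Let $z_*^2-1=z_*$. At the fixed point $(z_*,1,0)$ the differential is triangular with eigenvalues $2z_*=1\pm\sqrt5$, $2$ and $0$. So $f$ is not locally invertible there, and the invariant line $W=\{w=1,\,x=0\}$, tangent to the eigenvector for $2z_*$, lies in $V$. Nevertheless $f^{-k}(W)=\{w^{2^k}=1,\,x=0\}$ is a union of lines, on each of which $f^k$ acts by $z\mapsto f_{-1}^k(z/w)$. Hence $f^k$ is a covering over $W\setminus\{z=0,-1\}$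 for every $k$.
\end{example}

The example shows three of the four difficulties. The set $V$ can pass through $z_0$ with positive dimension, so no punctured neighborhood avoids it. The direction of interest can lie in $V$. There may be no local inverse, because of zero eigenvalues. Finally, the invariant manifold tangent to the relevant eigenvalues is at first only a formal object. The example also shows the remedy for the second difficulty, which is the subject of Section~\ref{sec:cover}.

\section{Tools from analytic geometry}\label{sec:tools}

An \emph{analytic subset} of a complex manifold $M$ is a closed set that is locally the common zero set of finitely many holomorphic functions. We use the following textbook facts.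
\begin{itemize}
\item[(A1)] (Riemann) If $M$ is connected and $A\subset M$ is analytic and nowhere dense, then $M\setminus A$ is connected, and a holomorphic function on $M\setminus A$ that is locally bounded near $A$ extends holomorphically to $M$.
\item[(A2)] (Remmert) The image of an analytic set under a proper holomorphic map is analytic.
\item[(A3)] (R\"uckert's Nullstellensatz) If $\phi,\phi_1,\dots,\phi_r$ are holomorphic near $x_0$ and $\phi$ vanishes on $\{\phi_1=\dots=\phi_r=0\}$ near $x_0$, then a power of $\phi$ lies in the ideal generated by $\phi_1,\dots,\phi_r$ in the ring of germs at $x_0$.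
\item[(A4)] The intersection of a sequence of analytic subsets of $M$ is analytic, and every point has a neighborhood on which it coincides with the intersection of finitely many of them.
\item[(A5)] (Maximum principle) If $Z\subset M$ is analytic, $X$ is holomorphic near $\omega\in Z$, and $|X|$ restricted to $Z$ has a local maximum at $\omega$, then $X$ is constant on a neighborhood of $\omega$ in $Z$. This is the maximum principle for each of the finitely many irreducible components of the germ of $Z$ at $\omega$.
\item[(A6)] (Fatou; F.~and M.~Riesz) A bounded holomorphic function on a disc has radial limits in almost every direction, and if it is not identically zero, these limits are non-zero in almost every direction.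
\end{itemize}

A \emph{formal arc} through $x_0\in\mathbb{C}^a$ is an element $\hat\alpha\in\mathbb{C}[[s]]^a$ with $\hat\alpha(0)=x_0$. Substituting $\hat\alpha$ into the Taylor series at $x_0$ defines a ring homomorphism $\phi\mapsto\phi(\hat\alpha)$ from germs at $x_0$ to $\mathbb{C}[[s]]$. The same holds for formal maps in several variables $t=(t_1,\dots,t_b)$. A \emph{formal automorphism} of $(\mathbb{C}^b,0)$ is a $\hat\theta\in\mathbb{C}[[t]]^b$ without constant term and with invertible linear part; these form a group under composition. The next lemma lets us treat a formal arc as if it were a set of points; it is used three times.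

\begin{lemma}\label{lem:arc}
Let $\phi,\phi_1,\dots,\phi_r$ be holomorphic near $x_0$, and let $\hat\alpha$ be a formal arc through $x_0$ with $\phi_i(\hat\alpha)=0$ for all $i$. If $\phi$ vanishes on $\{\phi_1=\dots=\phi_r=0\}$ near $x_0$, then $\phi(\hat\alpha)=0$.
\end{lemma}

\begin{proof}
By (A3), $\phi^N=\sum_i\psi_i\phi_i$ for some $N$ and some germs $\psi_i$. Substitution gives $\phi(\hat\alpha)^N=0$, and $\mathbb{C}[[s]]$ is an integral domain.
\end{proof}

\section{Coverings over subvarieties}\label{sec:cover}

For a single $k$ one expects $f^k$ to be a covering over a Zariski open part of a subvariety $W$. We need one open part that serves for all $k$. The reason it exists is topological: the number of preimages of a point $s$ can be read off from the covering of Lemma~\ref{lem:basic}(iii) over a small neighborhood of $s$ minus $V$, so it is constant along $W$ wherever the pair $(\mathbb{C}^n,V)$ is a product along $W$. Where this happens depends on $W$ and $V$ only.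

We use two facts on Whitney stratifications; the regularity conditions themselves are not needed. First, given algebraic sets $W$ and $V$, there is a Whitney stratification of $\mathbb{C}^n$ into finitely many smooth, Zariski locally closed \emph{strata} such that $W$ and $V$ are unions of strata \cite{Whitney}. Second, the Thom--Mather local triviality theorem \cite[I.1.4]{GM}: each point of a stratum $S$ of dimension $m<n$ has an open neighborhood $O$ with a homeomorphism $O\cong B\times K$, where $B$ is an open ball in $\mathbb{R}^{2m}$ and $K=L\times[0,1)/L\times\{0\}$ is the open cone with vertex $v$ on a compact space $L$, such that $O\cap S=B\times\{v\}$ and every stratum meets $O$ in the product of $B$ with a subset of $K$.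

\begin{lemma}\label{lem:cover}
Let $W\subset\mathbb{C}^n$ be an irreducible algebraic set of dimension $m$. There is an algebraic set $\Sigma\subsetneq W$ such that $S=W\setminus\Sigma$ is smooth and connected and, for every $k\ge0$, the map $f^k:f^{-k}(S)\to S$ is a finite topological covering whose local sections are holomorphic as maps into $\mathbb{C}^n$.
\end{lemma}

\begin{proof}
A non-empty Zariski open subset of an irreducible variety is connected, so connectedness of $S$ will be automatic. If $W\not\subset V$, take $\Sigma=(W\cap V)\cup\operatorname{Sing}W$ and restrict the covering of Lemma~\ref{lem:basic}(iii). So let $W\subset V$; then $m<n$.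

Take a stratification as above. The irreducible set $W$ is the union of the Zariski closures of the finitely many strata it contains, so some stratum $S$ is Zariski dense in $W$. Being locally closed, $S$ is Zariski open in $W$, and $\Sigma=W\setminus S$ is algebraic. Fix $k$ and put $g=f^k$.

\emph{Step 1: the number $\#g^{-1}(s)$ is constant on $S$.} As $S$ is connected, it suffices to prove this on $O\cap S$ for a product neighborhood $O\cong B\times K$. Write $O\cap V=B\times V_K$, let $K_\epsilon\subset K$ be the open subcone $L\times[0,\epsilon)/L\times\{0\}$, and put $Y_\epsilon=K_\epsilon\setminus V_K$. Let $E=g^{-1}(O\setminus V)$, a finite covering of $B\times Y_1$, and let $n_\epsilon$ be the number of connected components of its restriction to $B\times Y_\epsilon$.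

Let $s=(\xi,v)$ with $\xi\in B$. The sets $O'=B'\times K_\epsilon$, with $B'\subset B$ a ball centered at $\xi$, are connected, and they form a neighborhood basis of $s$ because $L$ is compact. A component of $g^{-1}(O')$ is open and closed in $g^{-1}(O')$. Since $g$ is open and proper, its image is open and closed in $O'$, so it is $O'$, and the component contains a point of $g^{-1}(s)$. Choose disjoint open neighborhoods of the points of $g^{-1}(s)$. By properness, $g^{-1}(O')$ lies in their union when $O'$ is small, and then no component contains two points of the fiber. So for small $O'$ the number $\#g^{-1}(s)$ equals the number of components of $g^{-1}(O')$. By (A1), removing the nowhere dense analytic set $g^{-1}(V)$ does not change this number. It is therefore the number of components of $E$ over $B'\times Y_\epsilon$.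

Let $B''$ be $B$ or $B'$. Lifting the segments from $(\xi',y)$ to $(\xi,y)$, for $\xi'\in B''$ and $y\in Y_\epsilon$, defines by the homotopy lifting property a homeomorphism from $E|_{B''\times Y_\epsilon}$ onto $B''\times E|_{\{\xi\}\times Y_\epsilon}$. Hence $E$ has the same number of components over $B'\times Y_\epsilon$, over $\{\xi\}\times Y_\epsilon$ and over $B\times Y_\epsilon$, namely $n_\epsilon$. Thus $\#g^{-1}(\xi,v)=n_\epsilon$ for all sufficiently small $\epsilon$. How small may depend on $\xi$, but $\#g^{-1}(\xi,v)=\lim_{\epsilon\to0}n_\epsilon$ does not. Let $\nu$ be the common cardinality.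

\emph{Step 2: covering.} Let $s\in S$ and $g^{-1}(s)=\{x_1,\dots,x_\nu\}$, and let $U_i\ni x_i$ be disjoint open sets. Choose an open neighborhood $O_s$ of $s$ in $\mathbb{C}^n$ that misses $\Sigma$ and satisfies $g^{-1}(O_s)\subset\bigcup U_i$ (properness) and $O_s\subset\bigcap g(U_i)$ (openness). Put $S_s=S\cap O_s=W\cap O_s$. For $s'\in S_s$ each $U_i$ contains at least one of the $\nu$ points of $g^{-1}(s')$, hence exactly one. The set $A_i=U_i\cap g^{-1}(S_s)$ is closed in $g^{-1}(S_s)$, since its complement is cut out by the other open sets $U_j$. So $g:A_i\to S_s$ is a proper continuous bijection, that is, a homeomorphism, and $S_s$ is evenly covered.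

\emph{Step 3: holomorphy.} The set $A_i$ is an analytic subset of $U_i\cap g^{-1}(O_s)$ homeomorphic to a manifold of real dimension $2m$. By invariance of domain its regular part has complex dimension $m$ everywhere. There $g$ is an injective holomorphic map between $m$-dimensional manifolds, hence biholomorphic onto an open subset of $S_s$. The set $g(\operatorname{Sing}A_i)$ is analytic by (A2), and nowhere dense in $S_s$ because $\operatorname{Sing}A_i$ is nowhere dense in $A_i$. So the section $(g|_{A_i})^{-1}:S_s\to\mathbb{C}^n$ is continuous, and holomorphic off a nowhere dense analytic set. By (A1) it is holomorphic.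
\end{proof}

This lemma and Lemma~\ref{lem:basic}(iii) are the only places where (H2) enters.

\section{Bounded inverse branches along formal arcs}\label{sec:arcs}

In one variable, the punctured disc $U^*$ had two properties: it avoided the branch locus, and its fundamental group was $\mathbb{Z}$. We now build a substitute adapted to a formal arc $\hat\gamma$ through $z_0$. The arc has no points other than $z_0$, so we embed it in a holomorphic family $\psi(\cdot,w)$ of true arcs in $W$. All arcs of the family agree with $\hat\gamma$ to high order and leave $\Sigma$ at once, and $\hat\gamma$ is recovered by letting the parameter $w$ depend formally on $s$.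

For $W=\mathbb{C}^n$ this is simple. Let $q$ vanish on $\Sigma$, let $q(\hat\gamma)$ have finite order $e$, let $N>e$, and let $\gamma_0$ be the truncation of $\hat\gamma$ modulo $s^{N+1}$. Then $\psi(s,w)=\gamma_0(s)+s^Nw$ satisfies $q(\psi)=s^e\cdot(\text{unit})$ for small $s,w$, and $\hat\gamma=\psi(s,\hat w(s))$ with $\hat w=(\hat\gamma-\gamma_0)/s^N$; see Figure~\ref{fig:horn}. For general $W$, possibly singular at $z_0$, the family must also be kept inside $W$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!25] (0,0) -- plot[domain=0:3,smooth] (\x,{0.2*\x*\x+0.03*\x*\x*\x}) -- plot[domain=3:0,smooth] (\x,{0.2*\x*\x-0.03*\x*\x*\x}) -- cycle;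
\draw[thick] plot[domain=0:3,smooth] (\x,{0.2*\x*\x}) node[right] {$\gamma_0(s)$};
\draw (-1,0) -- (3.6,0) node[right] {$\Sigma$};
\draw (-0.25,-0.6) -- (1,2.4) node[above] {$\Sigma$};
\fill (0,0) circle (1.5pt) node[above left] {$z_0$};
\end{tikzpicture}
\caption{A schematic real picture. Every neighborhood of $z_0$ meets the algebraic set $\Sigma$, but the shaded horn swept out by the arcs $\gamma_0(s)+s^Nw$, $|w|<r$, meets $\Sigma$ only at $z_0$, even though the arcs are tangent to a branch of $\Sigma$.}
\label{fig:horn}
\end{figure}

For $m\ge1$ and $r>0$ put $T_r=\Delta_r\times\Delta_r^m$, with coordinates $(s,w)$, and $T_r^*=T_r\cap\{s\ne0\}$.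

\begin{lemma}\label{lem:chart}
Let $W\subset\mathbb{C}^n$ be an irreducible algebraic set of dimension $m\ge1$ with ideal $I$, and let $\Sigma\subsetneq W$ be algebraic. There is a polynomial $q\notin I$ with the following property. For every formal arc $\hat\gamma\in\mathbb{C}[[s]]^n$ that is annihilated by all elements of $I$ and satisfies $q(\hat\gamma)\ne0$, there are $r>0$, $\hat w\in(s\mathbb{C}[[s]])^m$ and a holomorphic map $\psi:T_r\to\mathbb{C}^n$ such that
\[
\psi(0,w)=\hat\gamma(0),\qquad\psi(T_r^*)\subset W\setminus\Sigma,\qquad\psi(s,\hat w(s))=\hat\gamma(s).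
\]
\end{lemma}

\begin{proof}
\emph{Choice of $q$.} Let $q_0\notin I$ vanish on $\Sigma$. The Jacobian matrix of a set of generators of $I$ has rank $n-m$ at a generic point of $W$. So there are generators $P=(P_1,\dots,P_{n-m})$ and, after a permutation of coordinates, a splitting $z=(x,y)\in\mathbb{C}^m\times\mathbb{C}^{n-m}$ with $\delta=\det\partial P/\partial y\notin I$. At a point of $W$ where $\delta\ne0$, the set $\{P=0\}\supset W$ is smooth of dimension $m$, so $W$ is an irreducible component of $\{P=0\}$. Let $\eta\notin I$ vanish on the other components. (If $m=n$, then $P$ is empty, $\delta=\eta=1$, and the variables $y,v$ below are absent.) Put $q=q_0\delta\eta$, which is not in the prime ideal $I$. A point with $P=0$ and $q\ne0$ lies in $W$ because $\eta\ne0$, and outside $\Sigma$ because $q_0\ne0$.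

\emph{The equation.} Let $\hat\gamma=(\hat x,\hat y)$, $e=\operatorname{ord}q(\hat\gamma)<\infty$ and $e_1=\operatorname{ord}\delta(\hat\gamma)\le e$. We perturb $x$ freely at order $N$ and solve $P=0$ for $y$. The matrix $\partial P/\partial y$ degenerates along the arc to order $e_1$, so the correction to $y$ will have order $M=N-e_1$ only, and $N$ must be so large that the quadratic terms, of order $2M$, are still negligible against $s^N$. Put
\[
N=2e+1,\qquad M=N-e_1,\qquad\text{so that}\qquad e+1\le M\le N,\qquad 2M-N=N-2e_1\ge1.
\]
Let $(x_0(s),y_0(s))$ be the truncation of $\hat\gamma$ modulo $s^{N+1}$ and $J(s)=\frac{\partial P}{\partial y}(x_0,y_0)$. Since $\det J\equiv\delta(\hat\gamma)$ modulo $s^{N+1}$, we have $\det J=s^{e_1}u(s)$ with $u$ a polynomial and $u(0)\ne0$. By Taylor's formula, and because $N\ge M$,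
\[
P(x_0+s^Nw,\,y_0+s^Mv)=P(x_0,y_0)+s^N\tfrac{\partial P}{\partial x}(x_0,y_0)\,w+s^MJv+s^{2M}\Xi(s,w,v)
\]
with $\Xi$ polynomial. Moreover $P(x_0,y_0)\equiv P(\hat\gamma)=0$ modulo $s^{N+1}$. Multiply by the adjugate matrix $\operatorname{adj}J$, for which $(\operatorname{adj}J)J=s^{e_1}u\cdot\operatorname{id}$. Since $M+e_1=N$ and $2M\ge N+1$,
\begin{equation}\label{eq:G}
\operatorname{adj}(J)\,P(x_0+s^Nw,\,y_0+s^Mv)=s^NG(s,w,v),\qquad G=u(s)v+G_1(s)w+sG_2(s,w,v),
\end{equation}
with $G_1,G_2$ polynomial. As $G(0,0,0)=0$ and $\partial G/\partial v(0,0,0)=u(0)\operatorname{id}$, the implicit function theorem gives a holomorphic $v(s,w)$ near $0$ with $v(0,0)=0$ and $G(s,w,v(s,w))=0$. For small $r$ define on $T_r$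
\[
\psi(s,w)=\bigl(x_0(s)+s^Nw,\ y_0(s)+s^Mv(s,w)\bigr).
\]
Then $\psi(0,w)=\hat\gamma(0)$, since $M,N\ge1$.

\emph{The image of $T_r^*$.} For $0<|s|<r$ with $r$ small, $\det J\ne0$, so $\operatorname{adj}J$ is invertible and \eqref{eq:G} gives $P(\psi)=0$. The function $q(\psi)-q(x_0,y_0)$ is divisible by $s^M$, and $q(x_0,y_0)\equiv q(\hat\gamma)$ modulo $s^{N+1}$ has order exactly $e<M$. So $q(\psi)=s^e\,\tilde u(s,w)$ with $\tilde u(0,0)\ne0$, and $q(\psi)\neq0$ on $T_r^*$ for small $r$. Hence $\psi(T_r^*)\subset W\setminus\Sigma$.

\emph{The arc lies on the family.} Put $\hat w=(\hat x-x_0)/s^N$ and $\hat v=(\hat y-y_0)/s^M$; both have entries in $s\mathbb{C}[[s]]$. By \eqref{eq:G}, $s^NG(s,\hat w,\hat v)=\operatorname{adj}(J)P(\hat\gamma)=0$. Also $G(s,\hat w,\hat v')=0$ for $\hat v'=v(s,\hat w(s))$. Subtracting, and writing $G_2(s,\hat w,\hat v)-G_2(s,\hat w,\hat v')=\Theta\cdot(\hat v-\hat v')$ with a matrix $\Theta$ over $\mathbb{C}[[s]]$, we get $(u\operatorname{id}+s\Theta)(\hat v-\hat v')=0$. The matrix is invertible over $\mathbb{C}[[s]]$ because $u(0)\neq0$. So $\hat v=\hat v'$ and $\psi(s,\hat w(s))=\hat\gamma(s)$.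
\end{proof}

\begin{example}
Let $W=\{y^2=x^3\}$, $\Sigma=\{0\}$, $\hat\gamma=(s^2,s^3)$. With $q_0=x$, $\delta=2y$, $\eta=1$ we get $e=5$, $e_1=3$, $N=11$, $M=8$, and $\psi(s,w)=\bigl(s^2+s^{11}w,\ s^3(1+s^9w)^{3/2}\bigr)$.
\end{example}

We now lift the family $\psi$ under all iterates.

\begin{proposition}\label{prop:key}
Let $f(z_0)=z_0$. Let $\hat F\in\mathbb{C}[[t]]^n$, $t=(t_1,\dots,t_b)$, be non-constant with $\hat F(0)=z_0$, and let $\hat\theta$ be a formal automorphism of $(\mathbb{C}^b,0)$ with $f\circ\hat F=\hat F\circ\hat\theta$. There is a non-zero homogeneous polynomial $Q$ on $\mathbb{C}^b$ such that for every $a$ with $Q(a)\ne0$ there are $m\ge1$, $r>0$, $\hat w\in(s\mathbb{C}[[s]])^m$ and holomorphic maps $h_k:T_r\to\mathbb{C}^n$, $k\ge0$, with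
\[
|h_k|\le R\ \text{ on }T_r,\qquad h_k(s,\hat w(s))=\hat F(\hat\theta^{-k}(sa))\ \text{ in }\mathbb{C}[[s]]^n .
\]
\end{proposition}

The arc $\hat F(\hat\theta^{-k}(sa))$ is the $k$-th preimage of $\hat F(sa)$ inside the formal invariant object $\hat F$. The point is that $T_r$, $\hat w$ and $R$ do not depend on $k$.

\begin{proof}
Let $I=\{P\in\mathbb{C}[z]:P\circ\hat F=0\}$. It is a prime ideal because $\mathbb{C}[[t]]$ is a domain. Its zero set $W$ is irreducible with ideal $I$, by Hilbert's Nullstellensatz; it is the smallest algebraic set ``containing'' $\hat F$. If $m=\dim W$ were $0$, then $I$ would contain $z_i-\zeta_i$ for constants $\zeta_i$, and $\hat F$ would be constant; so $m\ge1$. Take $\Sigma$ and $S$ from Lemma~\ref{lem:cover} and $q$ from Lemma~\ref{lem:chart}. Since $q\notin I$, the series $q\circ\hat F$ is non-zero; let $Q$ be its homogeneous part of lowest degree. Fix $a$ with $Q(a)\ne0$ and put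
\[
\hat\gamma(s)=\hat F(sa),\qquad\hat\gamma_k(s)=\hat F(\hat\theta^{-k}(sa)).
\]
Then $f^k(\hat\gamma_k)=\hat\gamma$, as $f^k\circ\hat F=\hat F\circ\hat\theta^k$. The arc $\hat\gamma$ is annihilated by $I$, and $q(\hat\gamma)=Q(a)s^{\deg Q}+\cdots\ne0$. Lemma~\ref{lem:chart} provides $r,\hat w,\psi$ with $\psi(T_r^*)\subset S$. Since $\psi(0,0)=z_0$ and $|z_0|<R$, we may shrink $r$ so that $|\psi|<R$ on $T_r$. Write $T=T_r$, $T^*=T_r^*$, and fix $k$.

\emph{Step 1: lifting.} The covering $f^{-k}(S)\to S$ pulls back under $\psi$ to the finite covering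
\[
\{(\tau,z)\in T^*\times\mathbb{C}^n:\ f^k(z)=\psi(\tau)\}\to T^* .
\]
The fundamental group of $T^*$ is $\mathbb{Z}$, so a connected covering of degree $j$ is isomorphic to $(\sigma,w)\mapsto(\sigma^j,w)$ on $\{0<|\sigma|<r^{1/j}\}\times\Delta_r^m$. Let $j_1,\dots,j_\kappa$ be the degrees of the components. The $z$-coordinate on the $i$-th component is a map $g_i(\sigma,w)$ with $f^k(g_i(\sigma,w))=\psi(\sigma^{j_i},w)$. Locally $g_i$ is a section of $f^{-k}(S)\to S$ composed with $\psi(\sigma^{j_i},w)$, so it is holomorphic by Lemma~\ref{lem:cover}. By Lemma~\ref{lem:basic}(i), $|g_i|\le R$, so $g_i$ extends holomorphically across $\sigma=0$ by (A1). For $(s,w)\in T^*$,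
\begin{equation}\label{eq:fiber}
f^{-k}(\psi(s,w))=\{g_i(\sigma,w):\ 1\le i\le\kappa,\ \sigma^{j_i}=s\}.
\end{equation}

\emph{Step 2: the arc $\hat\gamma_k$ lies on one of the lifts.} In one variable the right lift was singled out by the local inverse. Here there is none, and \eqref{eq:fiber} is a statement about points. We turn it into an equation and use Lemma~\ref{lem:arc}. For a linear functional $\ell$ on $\mathbb{C}^n$ put
\[
\Pi_\ell(s,w,Y)=\prod_{i}\prod_{\sigma^{j_i}=s}\bigl(Y-\ell(g_i(\sigma,w))\bigr).
\]
This is a monic polynomial in $Y$ whose coefficients are bounded holomorphic functions on $T^*$; they extend to $T$ by (A1). The function $\Phi(s,w,z)=s\,\Pi_\ell(s,w,\ell(z))$ vanishes on $\{f^k(z)=\psi(s,w)\}$: for $s\neq0$ by \eqref{eq:fiber}, and for $s=0$ because of the factor $s$. The formal arc $(s,\hat w(s),\hat\gamma_k(s))$ through $(0,0,z_0)$ annihilates the components of $f^k(z)-\psi(s,w)$, since $f^k(\hat\gamma_k)=\hat\gamma=\psi(s,\hat w)$. By Lemma~\ref{lem:arc} it annihilates $\Phi$, so $\Pi_\ell(s,\hat w(s),\ell(\hat\gamma_k(s)))=0$.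

To factor this identity let $j_*=\prod_i j_i$ and $s=\varsigma^{j_*}$. For $\varsigma\neq0$ the solutions of $\sigma^{j_i}=s$ are $\sigma=\zeta\varsigma^{j_*/j_i}$ with $\zeta^{j_i}=1$, so $\Pi_\ell(\varsigma^{j_*},w,Y)$ is the product of the holomorphic functions $Y-\ell(g_i(\zeta\varsigma^{j_*/j_i},w))$; by continuity this holds at $\varsigma=0$ too. Substituting,
\[
\prod_i\prod_{\zeta^{j_i}=1}\Bigl(\ell\bigl(\hat\gamma_k(\varsigma^{j_*})\bigr)-\ell\bigl(g_i(\zeta\varsigma^{j_*/j_i},\hat w(\varsigma^{j_*}))\bigr)\Bigr)=0\quad\text{in }\mathbb{C}[[\varsigma]].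
\]
So for each $\ell$ some factor vanishes. For a given pair $(i,\zeta)$ the functionals $\ell$ for which that factor vanishes form a linear subspace of $(\mathbb{C}^n)^*$. A complex vector space is not a finite union of proper subspaces, so one pair $(i,\zeta)$ works for all $\ell$. Put $j=j_i$. The substitution $\sigma\mapsto\zeta\varsigma^{j_*/j}$ is an injective homomorphism $\mathbb{C}[[\sigma]]\to\mathbb{C}[[\varsigma]]$ sending $\sigma^j$ to $\varsigma^{j_*}$. Hence
\begin{equation}\label{eq:onlift}
\hat\gamma_k(\sigma^j)=g_i(\sigma,\hat w(\sigma^j))\quad\text{in }\mathbb{C}[[\sigma]]^n.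
\end{equation}

\emph{Step 3: removing the ramification.} The degree $j$ may depend on $k$, and we need not decide whether $j=1$. Let $h_k(s,w)=\frac1j\sum_{\sigma^j=s}g_i(\sigma,w)$ on $T^*$. As an average it satisfies $|h_k|\le R$, and it extends to $T$. If $g_i=\sum_\alpha\sigma^\alpha g_{i,\alpha}(w)$, then $h_k=\sum_{j\mid\alpha}s^{\alpha/j}g_{i,\alpha}(w)$. On the right of \eqref{eq:onlift} each $g_{i,\alpha}(\hat w(\sigma^j))$ is a series in $\sigma^j$, so the terms with exponent divisible by $j$ add up to $h_k(\sigma^j,\hat w(\sigma^j))$. On the left all exponents are divisible by $j$. Therefore $h_k(s,\hat w(s))=\hat\gamma_k(s)$.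
\end{proof}

Let $h=\sum h_{\alpha\beta}s^\alpha w^\beta$ be holomorphic on $T_r$. Since $\hat w$ has no constant term,
\begin{equation}\label{eq:coef}
\text{coefficient of $s^i$ in }h(s,\hat w(s))=\sum_{\alpha+|\beta|\le i}\omega^{\,i}_{\alpha\beta}\,h_{\alpha\beta},
\end{equation}
with constants $\omega^{\,i}_{\alpha\beta}$ depending only on $\hat w$. If $|h|\le R$, Cauchy's estimates give $|h_{\alpha\beta}|\le Rr^{-\alpha-|\beta|}$. This yields the analog of the bound on $h_k'(z_0)$ in Section~\ref{ss:one}.

\begin{corollary}\label{cor:bounded}
In Proposition~\ref{prop:key}, for each $i$ and each $a$ with $Q(a)\ne0$, the coefficient of $s^i$ in $\hat F(\hat\theta^{-k}(sa))$ is bounded uniformly in $k\ge0$.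
\end{corollary}

\section{A formal invariant manifold and its linearization}\label{sec:formal}

\begin{proposition}\label{prop:arc}
Let $f(z_0)=z_0$, and suppose that $\Lambda=D_{z_0}f$ has an eigenvalue of modulus in $(0,1]$. Then there are $\lambda$ with $|\lambda|=1$ and a formal arc $\hat\gamma(s)=\sum_{j\ge0}c_js^j$ with
\begin{equation}\label{eq:rot}
f(\hat\gamma(s))=\hat\gamma(\lambda s),\qquad c_0=z_0,\qquad c_1\ne0.
\end{equation}
\end{proposition}

Solving \eqref{eq:rot} degree by degree requires inverting $\Lambda-\lambda^j$, which fails if $\lambda^j$ is an eigenvalue of $\Lambda$. We avoid such resonances in two ways. We take the non-zero eigenvalues of smallest modulus, so that their products cannot equal an eigenvalue of another modulus. And we take all of them together, allowing the dynamics on the invariant manifold to be non-linear at first; it is linearized afterward by averaging.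

Let $\rho\le1$ be the smallest modulus of a non-zero eigenvalue of $\Lambda$. Let $E$ be the sum of the generalized eigenspaces for the eigenvalues of modulus $\rho$, let $b=\dim E\ge1$, and let $E'$ be the sum of the others, so that $\mathbb{C}^n=E\oplus E'$ is $\Lambda$-invariant. Fix a linear isomorphism $\iota:\mathbb{C}^b\to E$ and put $A=\iota^{-1}\Lambda\iota$, which is invertible.

\begin{lemma}\label{lem:formal}
There are $\hat F(t)=z_0+\iota t+\sum_{j\ge2}\varphi_j(t)$ and $\hat\theta(t)=At+\sum_{j\ge2}\theta_j(t)$, with $\varphi_j,\theta_j$ homogeneous of degree $j$ and $\varphi_j$ taking values in $E'$, such that $f\circ\hat F=\hat F\circ\hat\theta$.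
\end{lemma}

\begin{proof}
In degree $0$ the equation is $f(z_0)=z_0$, and in degree $1$ it is $\Lambda\iota=\iota A$. Let $j\ge2$. Write $f(z_0+u)=z_0+\Lambda u+O(|u|^2)$. The degree-$j$ part of $f\circ\hat F$ is $\Lambda\varphi_j$ plus terms involving only the $\varphi_i$ with $i<j$. The degree-$j$ part of $\hat F\circ\hat\theta$ is $\iota\theta_j+\varphi_j\circ A$ plus the contributions of $\varphi_i\circ\hat\theta$, $2\le i<j$, which involve only the $\theta_l$ with $l\le j-i+1<j$. So the equation in degree $j$ reads
\[
\Lambda\varphi_j-\varphi_j\circ A-\iota\theta_j=u_j,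
\]
where $u_j$ is determined by the lower-order terms. The $E$-component determines $\theta_j$. The $E'$-component is solvable if the operator $\varphi\mapsto\Lambda\varphi-\varphi\circ A$ is invertible on $E'$-valued homogeneous polynomials of degree $j$. The operators $\varphi\mapsto\Lambda\varphi$ and $\varphi\mapsto\varphi\circ A$ commute, so they are simultaneously triangularizable. The eigenvalues of the first are the eigenvalues $\mu$ of $\Lambda|_{E'}$. In coordinates where $A$ is triangular, the second acts triangularly on the lexicographically ordered monomials, so its eigenvalues are products $\alpha_1\cdots\alpha_j$ of eigenvalues of $A$. The eigenvalues of the difference thus have the form $\mu-\alpha_1\cdots\alpha_j$. By the choice of $\rho$, either $\mu=0$ or $|\mu|>\rho$, while $0<|\alpha_1\cdots\alpha_j|=\rho^j\le\rho$. So none of them is zero.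
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:arc}]
\emph{Bounds on $\hat\theta^{-k}$.} Apply Corollary~\ref{cor:bounded} to $\hat F$ and $\hat\theta$. Because the $\varphi_j$ take values in $E'$, the $E$-component of $\hat F(\hat\theta^{-k}(sa))-z_0$ is $\iota\,\hat\theta^{-k}(sa)$, and its coefficient of $s^i$ is $\iota$ applied to the degree-$i$ part of $\hat\theta^{-k}$ evaluated at $a$. This value is bounded in $k$ for each $a$ with $Q(a)\ne0$. A polynomial vanishing on $\{Q\neq0\}$ is zero, so the evaluations at such points span the dual of the finite-dimensional space of homogeneous polynomials of degree $i$. Each coefficient functional is a linear combination of finitely many of them. Hence: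
\begin{equation}\label{eq:theta}
\text{for each $i$, the coefficients of the degree-$i$ part of $\hat\theta^{-k}$ are bounded in $k\ge0$.}
\end{equation}

\emph{The linear part.} For $i=1$, \eqref{eq:theta} says that $\{A^{-k}\}_{k\ge0}$ is bounded. The eigenvalues of $A^{-k}$ have modulus $\rho^{-k}$, so $\rho=1$. A Jordan block of $A^{-1}$ of size at least $2$ with eigenvalue $\mu$ would produce the unbounded entry $k\mu^{k-1}$ in $A^{-k}$. So $A$ is diagonalizable with unimodular eigenvalues, and $\{A^k\}_{k\in\mathbb{Z}}$ is bounded.

\emph{Linearization.} Put $\chi_l=\frac1l\sum_{k=0}^{l-1}A^k\hat\theta^{-k}$. Its linear part is the identity, and by \eqref{eq:theta} each of its coefficients is bounded in $l$. Shifting the index of summation gives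
\[
\chi_l\circ\hat\theta^{-1}=\frac1l\sum_{k=0}^{l-1}A^k\hat\theta^{-(k+1)}=A^{-1}\Bigl(\chi_l+\tfrac1l\bigl(A^l\hat\theta^{-l}-\operatorname{id}\bigr)\Bigr),
\]
and each coefficient of the last term is $O(1/l)$. By a diagonal argument a subsequence of $\chi_l$ converges coefficientwise to a formal automorphism $\chi$ with linear part the identity. Each coefficient of $\chi_l\circ\hat\theta^{-1}$ is a fixed linear function of finitely many coefficients of $\chi_l$, so in the limit $\chi\circ\hat\theta^{-1}=A^{-1}\chi$, that is, $\hat\theta\circ\chi^{-1}=\chi^{-1}\circ A$. The map $\hat F_1=\hat F\circ\chi^{-1}$ has linear part $\iota$ and satisfies $f\circ\hat F_1=\hat F\circ\hat\theta\circ\chi^{-1}=\hat F_1\circ A$.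

Let $Aa_1=\lambda a_1$ with $a_1\ne0$; then $|\lambda|=1$. The arc $\hat\gamma(s)=\hat F_1(sa_1)$ satisfies $f(\hat\gamma(s))=\hat F_1(\lambda sa_1)=\hat\gamma(\lambda s)$, $c_0=z_0$ and $c_1=\iota a_1\ne0$.
\end{proof}

\section{No formal arc is rotated}\label{sec:neutral}

\begin{proposition}\label{prop:none}
There is no pair $(\lambda,\hat\gamma)$ with $|\lambda|=1$ satisfying \eqref{eq:rot}.
\end{proposition}

Propositions~\ref{prop:arc} and~\ref{prop:none} prove Theorem~\ref{thm:A} for $p=1$, and Lemma~\ref{lem:basic}(iv) gives the general case. Suppose that such a pair exists; the constant term of \eqref{eq:rot} gives $f(z_0)=z_0$.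

\subsection{Roots of unity}

Suppose $\lambda^l=1$ with $l\ge1$. Then $\hat\gamma$ annihilates the components of $f^l(z)-z$. By Lemma~\ref{lem:basic}(iv), near $z_0$ their common zero set is $\{z_0\}$, on which the components of $z-z_0$ vanish. Lemma~\ref{lem:arc} gives $\hat\gamma=z_0$, contradicting $c_1\ne0$.

From now on $\lambda$ is not a root of unity. For integers $i\ne j$ we have $\lambda^{j-i}\ne1$ and $|\sum_{k<l}\lambda^{k(j-i)}|\le2/|1-\lambda^{j-i}|$, so
\begin{equation}\label{eq:cesaro}
\Bigl|\frac1l\sum_{k<l}\lambda^{k(j-i)}\Bigr|\le1,\qquad\lim_{l\to\infty}\frac1l\sum_{k<l}\lambda^{k(j-i)}=\delta_{ij}\quad\text{for all }i,j.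
\end{equation}
This is the mechanism of the next two steps. The inverse branches $h_k$ act on the arc by $s\mapsto\lambda^{-k}s$, so averaging $\lambda^{jk}h_k$ over $k$ isolates the single term $c_js^j$. The average $H_j$ is defined on a whole domain and is bounded independently of $j$. At any true point where $H_j=c_j\tau^j$ holds for all $j$, the terms $c_j\tau^j$ are bounded, and so the series converges for $|s|<|\tau|$.

\subsection{The arc converges}

Apply Proposition~\ref{prop:key} with $b=1$, $\hat F=\hat\gamma$ and $\hat\theta(s)=\lambda s$. Here $Q$ is a non-zero monomial, so $a=1$ is allowed. We obtain maps $h_k$ on $T=T_r$ with $|h_k|\le R$ and $h_k(s,\hat w(s))=\hat\gamma(\lambda^{-k}s)$. The averages $\frac1l\sum_{k<l}\lambda^{jk}h_k$ are bounded by $R$. By Montel's theorem and a diagonal argument there is a sequence $l_\nu\to\infty$ along which they converge, for every $j\ge1$, locally uniformly to a holomorphic map $H_j$ on $T$ with $|H_j|\le R$. Taylor coefficients converge too, so by \eqref{eq:coef} the coefficient of $s^i$ in $H_j(s,\hat w(s))$ is the limit of $c_i\,\frac1{l_\nu}\sum_{k<l_\nu}\lambda^{k(j-i)}$.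 By \eqref{eq:cesaro},
\[
H_j(s,\hat w(s))=c_js^j\qquad(j\ge1).
\]
We need a true point with $s\neq0$ at which all these equations hold. Let
\[
Z=\{(s,w)\in T:\ H_j(s,w)=c_js^j\text{ for all }j\ge1\}.
\]
By (A4) there are a neighborhood $O$ of $0$ and an integer $j_0$ such that $Z\cap O$ is defined by the equations with $j\le j_0$. The formal arc $(s,\hat w(s))$ satisfies these equations. If the function $s$ vanished on $Z\cap O$, Lemma~\ref{lem:arc} would give $s=0$ in $\mathbb{C}[[s]]$. So there is $(s_1,w_1)\in Z$ with $s_1\ne0$. Then $|c_j||s_1|^j=|H_j(s_1,w_1)|\le R$ for all $j\ge1$, and $\hat\gamma$ converges for $|s|<|s_1|$.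

\subsection{The boundary of the disc of convergence}\label{ss:boundary}

Let $\gamma(t)=\sum_{j\ge0}c_jt^j$, with radius of convergence $r_*\in(0,\infty]$. By the identity theorem $f(\gamma(t))=\gamma(\lambda t)$ on $\Delta_{r_*}$.

\emph{The map $\gamma$ is bounded.} Let $\tau<r_*$, and let $t_1$ maximize $|\gamma|$ on the circle $|t|=\tau$. If $|\gamma(t_1)|\ge R$, then (H1) gives $|\gamma(\lambda t_1)|\ge2|\gamma(t_1)|>|\gamma(t_1)|$, although $\lambda t_1$ lies on the same circle. So $|\gamma|<R$. As $\gamma$ is not constant, Liouville's theorem gives $r_*<\infty$.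

\emph{A good boundary point.} We look for a limit point of $\gamma$ on the boundary circle near which inverse branches exist. Let $W$ be the Zariski closure of $\gamma(\Delta_{r_*})$. Its ideal $\{P:P\circ\gamma=0\}$ is prime, so $W$ is irreducible. Take $\Sigma$ and $S$ from Lemma~\ref{lem:cover} and a polynomial $q$ vanishing on $\Sigma$ but not on $W$. Then $q\circ\gamma$ is bounded and not identically zero; here it matters that $\Sigma$ is algebraic. By (A6), applied to the components of $\gamma$ and to $q\circ\gamma$, there is $\vartheta$ such that $\omega=\lim_{\tau\to r_*}\gamma(\tau e^{i\vartheta})$ exists and $q(\omega)\ne0$. Thus $\omega\in W\setminus\Sigma=S$ and $|\omega|\le R$. Let $\mathcal{B}\subset S\cap\{|z|<R+1\}$ be an open neighborhood of $\omega$ in $S$ biholomorphic to a ball. It is open in $W$, so $\gamma^{-1}(\mathcal{B})$ is open, and there is $\tau_0<r_*$ with $\gamma(\tau e^{i\vartheta})\in\mathcal{B}$ for $\tau_0\le\tau<r_*$. Let $\Omega$ be the component of $\gamma^{-1}(\mathcal{B})$ containing this radial segment, and put $t_0=\tau_0e^{i\vartheta}$.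

\emph{Inverse branches.} We have $f^k(\gamma(\lambda^{-k}t))=\gamma(t)$. Since $\mathcal{B}$ is simply connected, Lemma~\ref{lem:cover} gives for each $k\ge0$ a holomorphic section $h_k:\mathcal{B}\to f^{-k}(S)\subset\mathbb{C}^n$ of $f^k$ with $h_k(\gamma(t_0))=\gamma(\lambda^{-k}t_0)$. The maps $t\mapsto h_k(\gamma(t))$ and $t\mapsto\gamma(\lambda^{-k}t)$ are lifts of $\gamma|_\Omega$ under the covering $f^{-k}(S)\to S$. They agree at $t_0$ and $\Omega$ is connected, so they agree on $\Omega$. By Lemma~\ref{lem:basic}(i), $|h_k|\le R+1$.

\emph{Averaging.} By Montel's theorem and a diagonal argument, along some $l_\nu\to\infty$ the averages $\frac1l\sum_{k<l}\lambda^{jk}h_k$ converge for every $j\ge1$, locally uniformly on $\mathcal{B}$, to holomorphic maps $H_j$ with $|H_j|\le R+1$. For $t\in\Omega$,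
\[
\frac1l\sum_{k<l}\lambda^{jk}h_k(\gamma(t))=\sum_{i\ge0}c_it^i\ \frac1l\sum_{k<l}\lambda^{k(j-i)}\longrightarrow c_jt^j
\]
by \eqref{eq:cesaro} and dominated convergence, since $\sum_i|c_i||t|^i<\infty$. So $H_j(\gamma(t))=c_jt^j$ on $\Omega$. Choose a linear functional $\ell$ with $\ell(c_1)=1$ and put $X=\ell\circ H_1$. Then $X(\gamma(t))=t$ on $\Omega$: the function $X$ extends the coordinate $t$ to a neighborhood of $\omega$. By continuity $X(\omega)=r_*e^{i\vartheta}$.

\emph{The contradiction.} Let
\[
Z=\{x\in\mathcal{B}:\ H_j(x)=c_jX(x)^j\text{ for all }j\ge1\}.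
\]
By (A4) it is an analytic subset of $\mathcal{B}$. It contains $\gamma(\Omega)$ and, being closed, the point $\omega$. (For $n=1$, $\gamma(\Omega)$ is open and $Z=\mathcal{B}$.) For $x\in Z$ we have $|c_j||X(x)|^j\le R+1$ for all $j\ge1$, so the series $\gamma$ converges for $|t|<|X(x)|$, and $|X(x)|\le r_*$. Since $|X(\omega)|=r_*$, (A5) shows that $X$ is constant on a neighborhood of $\omega$ in $Z$. But the points $\gamma(\tau e^{i\vartheta})\in Z$ tend to $\omega$ as $\tau\to r_*$, and $X(\gamma(\tau e^{i\vartheta}))=\tau e^{i\vartheta}\ne X(\omega)$. This contradiction proves Proposition~\ref{prop:none}, and with it Theorem~\ref{thm:A}.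

\section{Eigenvalues close to the unit circle}\label{sec:sharp}

To prove Theorem~\ref{thm:C} we take a polynomial in one variable with a fixed point of multiplier exactly $1$, approximate it by post-critically finite polynomials, and homogenize. Let
\[
f_c(x)=x^d+c,\qquad x_0=d^{-1/(d-1)},\qquad c_0=x_0-x_0^d=\max_{x\ge0}(x-x^d)>0,
\]
so that $f_{c_0}(x_0)=x_0$ and $f_{c_0}'(x_0)=dx_0^{d-1}=1$. Let $Q_k(c)=f_c^k(0)$, a polynomial in $c$.

\begin{lemma}\label{lem:centers}
Every disc $U$ centered at $c_0$ with $0\notin U$ contains a parameter $c$ with $Q_k(c)=0$ for some $k\ge1$.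
\end{lemma}

\begin{proof}
Suppose not. Let $\varrho$ be a holomorphic $d$-th root of $-c$ on $U$; it has no zeros. If $Q_k(c)=\varrho(c)$, then $Q_{k+1}(c)=\varrho(c)^d+c=0$. So the holomorphic functions $Q_k/\varrho$, $k\ge1$, omit the values $0$ and $1$ on $U$. By Montel's theorem a subsequence converges locally uniformly on $U$, either to a holomorphic function or to $\infty$. At $c=c_0$ the map $f_{c_0}$ is increasing on $[0,\infty)$ and fixes $x_0$, so $0\le Q_k(c_0)\le x_0$, and the limit is not $\infty$. For real $c>c_0$ in $U$ we have $f_c(x)-x\ge c-c_0$ for $x\ge0$, so $Q_k(c)\ge k(c-c_0)\to\infty$, and the limit is not finite. This is a contradiction.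
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $c$ be as in Lemma~\ref{lem:centers}, so that $0$ is periodic under $f_c$, and define on $\mathbb{C}^n$
\[
f(z,w,x_3,\dots,x_n)=(z^d+cw^d,\ w^d,\ x_3^d,\dots,x_n^d).
\]
This map is homogeneous of degree $d$ and non-degenerate. Its differential is triangular with diagonal entries $dz^{d-1},dw^{d-1},dx_3^{d-1},\dots,dx_n^{d-1}$, so $C_f$ is the union of the coordinate hyperplanes. Extracting $d$-th roots, first for $w$ and the $x_i$ and then for $z$, shows that $f$ maps each of $\{w=0\}$ and $\{x_i=0\}$ onto itself. By induction $f^k(0,w,x)=(Q_k(c)w^{d^k},w^{d^k},x_3^{d^k},\dots,x_n^{d^k})$, so $f^k(\{z=0\})=\{z=Q_k(c)w\}$, and the numbers $Q_k(c)$ take finitely many values. Hence $PC(f)$ is a finite union of hyperplanes and $f$ is PCA.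

As $c\to c_0$ the polynomials $f_c(x)-x$ converge locally uniformly to $f_{c_0}(x)-x$, which vanishes at $x_0$ and is not identically zero. By Hurwitz's theorem $f_c$ has a fixed point $z_*$ that tends to $x_0$ as $U$ shrinks to $c_0$. The point $(z_*,1,0,\dots,0)$ is fixed by $f$, and $\lambda=dz_*^{d-1}$ is an eigenvalue there, with $\lambda\to dx_0^{d-1}=1$. For $U$ small, $\lambda\ne0$ and $|\lambda|<1+\varepsilon$, and Theorem~\ref{thm:A} gives $|\lambda|>1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GM} Goresky and MacPherson, \emph{Stratified Morse Theory}.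

\bibitem{Le} Van Tu Le, \emph{Periodic points of post-critically algebraic endomorphisms}, arXiv:1906.04097 (2019).

\bibitem{Whitney} Whitney, 1965.

\end{thebibliography}
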